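\title{Finding stationary points in the plane with $O(\varepsilon^{-4/3})$ gradient queries}

\begin{abstract}
For a function with $1$-Lipschitz gradient and objective gap at most $1$, gradient descent finds a point with $|\nabla f|<\varepsilon$ using $O(\varepsilon^{-2})$ gradient queries. Chewi, Bubeck and Salim asked whether a matching lower bound holds for randomized gradient-only algorithms in dimension two. We show that it does not: $O(\varepsilon^{-4/3})$ queries suffice. The algorithm confines an approximate stationary point to shrinking rectangles, and it obtains the function values needed for this by stratified random sampling of the gradient along segments. We also prove that $\Omega(\varepsilon^{-1})$ queries are necessary in every dimension, and that $O(\varepsilon^{-1})$ queries suffice deterministically in the plane when the oracle returns values of $f$.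
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Throughout, $|\cdot|$ is the Euclidean norm and $\varepsilon\in(0,1)$. A function $f:\mathbb{R}^d\to\mathbb{R}$ is \emph{$1$-smooth} if it is differentiable and $|\nabla f(x)-\nabla f(y)|\le|x-y|$ for all $x,y$. Let $\mathcal{F}_d$ be the class of $1$-smooth functions on $\mathbb{R}^d$ whose \emph{objective gap} satisfies $f(0)-\inf f\le1$. No convexity is assumed. The task is to output an \emph{$\varepsilon$-stationary point}, that is, a point $x^\star$ with $|\nabla f(x^\star)|<\varepsilon$. The normalization costs nothing: if $\nabla f$ is $\beta$-Lipschitz and $f(0)-\inf f\le\Delta$, then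
\begin{equation}\label{eq:rescale}
g(x)=\Delta^{-1}f\big(\sqrt{\Delta/\beta}\,x\big)\quad\text{lies in }\mathcal{F}_d,\qquad \nabla g(x)=(\beta\Delta)^{-1/2}\,\nabla f\big(\sqrt{\Delta/\beta}\,x\big).
\end{equation}

An algorithm sees $f$ only through a \emph{first-order oracle}: a query $x\in\mathbb{R}^d$ is answered by the exact vector $\nabla f(x)$, and no function value is returned. Queries are chosen adaptively and may depend on internal randomness. Only queries are counted; the algorithm may sample independent uniform real numbers and do exact real arithmetic, and its queries and output are measurable functions of its randomness and of the answers received. An algorithm has \emph{budget} $T$ if it makes at most $T$ queries on every run, whatever $f$ and the random choices are, and then outputs a point. It \emph{solves the task on $\mathcal{F}_d$} if for every $f\in\mathcal{F}_d$ its output is $\varepsilon$-stationary with probability at least $2/3$; otherwise it \emph{fails on $\mathcal{F}_d$}. The following facts are known.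
\begin{enumerate}
\item[(i)] Gradient descent $x_{k+1}=x_k-\nabla f(x_k)$, $x_0=0$, satisfies $\min_{0\le k<N}|\nabla f(x_k)|\le\sqrt{2/N}$ on $\mathcal{F}_d$, because each step lowers $f$ by at least $\frac12|\nabla f(x_k)|^2$ and the total decrease is at most $1$. So $O(\varepsilon^{-2})$ queries suffice in every dimension.
\item[(ii)] (Carmon et al.) If $d$ is sufficiently large, every randomized algorithm needs $\Omega(\varepsilon^{-2})$ queries, even if a query reveals $f$ in an arbitrarily small neighborhood of the query point. The constructions require $d\ge\Omega(\varepsilon^{-2})$ for deterministic and $d\ge\widetilde\Omega(\varepsilon^{-4})$ for randomized algorithms.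
\item[(iii)] Deterministic first-order algorithms need $\Omega(\varepsilon^{-2})$ queries already for $d=1$.
\item[(iv)] For $d=1$, randomized algorithms outperform gradient descent.
\end{enumerate}
Chewi, Bubeck and Salim \cite{CBS} ask whether an $\Omega(\varepsilon^{-2})$ lower bound can be proved for randomized first-order algorithms in dimension two. In precise form:
\begin{quote}
\emph{Is there an absolute constant $c>0$ such that, for all sufficiently small $\varepsilon>0$, every randomized first-order algorithm with budget $T<c/\varepsilon^2$ fails on $\mathcal{F}_2$?}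
\end{quote}

\subsection{What dimension one suggests}\label{sec:oned}

It is useful to see why randomness helps on the line. Let $f\in\mathcal{F}_1$ with $f'(0)\le-\varepsilon$ (if $f'(0)\ge\varepsilon$, reflect), and let $A=\{t\in[0,2/\varepsilon]:f'(t)>-\varepsilon\}$. The gap condition gives $\int_0^{2/\varepsilon}(f'+\varepsilon)\,dt=f(2/\varepsilon)-f(0)+2\ge1$. On a component of $A$ with left endpoint $a$ we have $f'(a)=-\varepsilon$, hence $f'(t)+\varepsilon\le t-a$, so a component of length $\ell$ contributes at most $\ell^2/2$ to the integral. Therefore $1\le|A|^2/2$, where $|A|$ is the measure of $A$. A uniform point of $[0,2/\varepsilon]$ thus falls in $A$ with probability at least $\varepsilon/\sqrt2$, and one of $\lceil2/\varepsilon\rceil$ independent points does so with probability at least $1-e^{-\sqrt2}>2/3$. If the point $b\in A$ so found is not $\varepsilon$-stationary, then $f'(b)\ge\varepsilon$, and we bisect $[0,b]$, keeping an interval with $f'\le-\varepsilon$ at the left end and $f'\ge\varepsilon$ at the right end. Such an interval has length at least $2\varepsilon$, so a midpoint with $|f'|<\varepsilon$ appears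 within $O(\log(1/\varepsilon))$ halvings. In total $O(1/\varepsilon)$ queries suffice.

Both halves of this argument use that the gradient is a scalar. In the plane, the gap controls only the tangential derivative along a line, and a line need not contain a stationary point at all: for $\varepsilon\le1/2$ the function $2\varepsilon\sin x_2$ lies in $\mathcal{F}_2$ and has gradient $(0,2\varepsilon)$ on the whole first axis. One could therefore guess that a second dimension removes the advantage of randomness and that the answer to the question is yes.

\subsection{Results}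

The answer is no. A \emph{round} is a batch of queries that are all chosen before any of them is answered. We read $O(\log(1/\varepsilon))$ as $O(1+\log(1/\varepsilon))$, which matters only for $\varepsilon$ near $1$.

\begin{theorem}\label{thm:main}
For every $\varepsilon\in(0,1)$ there is a randomized algorithm that makes at most $4\cdot10^{6}\,\varepsilon^{-4/3}$ gradient queries on every run, in $O(\log(1/\varepsilon))$ rounds, and that for every $f\in\mathcal{F}_2$ outputs a point $x^\star$ with $|\nabla f(x^\star)|<\varepsilon$ with probability at least $0.98$.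
\end{theorem}

For any $c>0$, the inequality $4\cdot10^6\varepsilon^{-4/3}<c/\varepsilon^2$ holds as soon as $\varepsilon<(c/(4\cdot10^6))^{3/2}$. For all such $\varepsilon<1$ an algorithm with budget below $c/\varepsilon^2$ solves the task on $\mathcal{F}_2$, so no constant $c$ as in the question exists.

\begin{theorem}\label{thm:lower}
For every $d\ge1$ and $\varepsilon\in(0,1/2]$, every randomized first-order algorithm with budget $T$ satisfying $T+1<\frac1{3\varepsilon}$ fails on $\mathcal{F}_d$: for some $f\in\mathcal{F}_d$ its output is not $\varepsilon$-stationary with probability greater than $1/3$.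
\end{theorem}

So the randomized gradient-only complexity in dimension two lies between $\Omega(\varepsilon^{-1})$ and $O(\varepsilon^{-4/3})$. We do not determine the exact exponent in $[1,4/3]$.

\begin{theorem}\label{thm:values}
If the oracle returns the exact value $f(x)$ instead of the gradient, a deterministic variant of the algorithm of Theorem~\ref{thm:main} solves the task on $\mathcal{F}_2$ with $O(1/\varepsilon)$ queries.
\end{theorem}

\subsection{The method}

Bisection is replaced by a certificate, called a trap, which is an inequality between the value of $f$ at one interior point of a rectangle and its values on the boundary (Section~\ref{sec:traps}). A trap can be shrunk by a constant factor once $f$ is known along two segments that cut the rectangle, and for a rectangle of size $L$ an accuracy $\eta$ of order $\varepsilon L$ is enough (Section~\ref{sec:cut}). Iterating from $L\approx1/\varepsilon$ down to $L\approx\varepsilon$ gives a scheme that, with a value oracle, proves Theorem~\ref{thm:values} (Section~\ref{sec:scheme}). With a gradient oracle the values have to be obtained by integration. Stratified random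 sampling yields all values along a segment of length $L$ to accuracy $\eta$ from $O((L^2/\eta)^{2/3})$ gradients (Section~\ref{sec:sampling}). For $L\approx1/\varepsilon$ and $\eta\approx1$ this is $\varepsilon^{-4/3}$, and later stages are geometrically cheaper (Section~\ref{sec:main}). Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}.

\section{Traps}\label{sec:traps}

If $p$ is an interior point of a rectangle $Q$ and $f\ge f(p)$ on $\partial Q$, then $f$ has an interior minimum over $Q$, hence a critical point. This certificate is too strong to start from: $f(x)=-\frac12\arctan x_1$ lies in $\mathcal{F}_2$ and has no critical point. Since we only want a small gradient, we compare the boundary values with a cone of small slope below $f(p)$. For $p\in\mathbb{R}^2$ and $\theta>0$ let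
\[
\Phi_{p,\theta}(w)=f(w)-f(p)+\theta|w-p|,
\]
the height of the graph of $f$ at $w$ above the downward cone with apex $(p,f(p))$ and slope $\theta$. By a \emph{rectangle} we mean a compact axis-parallel rectangle with nonempty interior.

\begin{definition}
Let $Q$ be a rectangle and $\theta>0$. The pair $(Q,p)$ is a \emph{$\theta$-trap} if $p\in\operatorname{int}Q$ and $\Phi_{p,\theta}\ge0$ on $\partial Q$.
\end{definition}

\begin{lemma}\label{lem:trap}
If $f$ is differentiable and $(Q,p)$ is a $\theta$-trap, there is $z\in Q$ with $|\nabla f(z)|\le\theta$.
\end{lemma}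

\begin{proof}
The continuous function $\Phi=\Phi_{p,\theta}$ attains its minimum over $Q$. Since $\Phi(p)=0\le\Phi$ on $\partial Q$, some minimizer $z$ lies in $\operatorname{int}Q$: if a minimizer is on $\partial Q$, then $p$ is also one. If $z\ne p$, then $\Phi$ is differentiable at $z$ and $0=\nabla\Phi(z)=\nabla f(z)+\theta\frac{z-p}{|z-p|}$, so $|\nabla f(z)|=\theta$. If $z=p$, then $f(p+te)-f(p)+\theta t\ge0$ for every unit vector $e$ and small $t>0$. Dividing by $t$ and letting $t\to0$ gives $\langle\nabla f(p),e\rangle\ge-\theta$ for all $e$, so $|\nabla f(p)|\le\theta$.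
\end{proof}

The gap condition supplies a first trap without any query. This is its only use in the proofs of Theorems~\ref{thm:main} and~\ref{thm:values}.

\begin{lemma}\label{lem:initial}
For $f\in\mathcal{F}_2$, the pair $\big([-4/\varepsilon,4/\varepsilon]^2,\,0\big)$ is an $(\varepsilon/4)$-trap.
\end{lemma}

\begin{proof}
A boundary point $w$ has $|w|\ge4/\varepsilon$, so $f(w)-f(0)+\frac\varepsilon4|w|\ge-1+1=0$.
\end{proof}

A small trap solves the task, since $\nabla f(p)$ is then close to $\nabla f(z)$. So we must shrink $Q$ while keeping $\theta$ of order $\varepsilon$. Two properties of $\Phi$ are all that is needed. For all points $p,p',w$ and slopes $\theta,\theta'$,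
\begin{align}
\Phi_{p',\theta}(w)&\ge\Phi_{p,\theta}(w)-\Phi_{p,\theta}(p'),\label{eq:recenter}\\
\Phi_{p,\theta'}(w)&=\Phi_{p,\theta}(w)+(\theta'-\theta)|w-p|.\label{eq:tilt}
\end{align}
After canceling the values of $f$, \eqref{eq:recenter} is the triangle inequality $|w-p'|\ge|w-p|-|p'-p|$; identity \eqref{eq:tilt} is the definition.

Suppose for a moment that we know $\Phi=\Phi_{p,\theta}$ exactly on the two segments $S_1,S_2$ that cut $Q$ into three equal strips. If $\Phi\ge0$ on both, we keep $p$ and discard an outer strip on the far side of $p$; the new boundary consists of old boundary and a cut, so we still have a $\theta$-trap. Otherwise let $p'$ minimize $\Phi$ over $S_1\cup S_2$. Then $\Phi(p')<0$ and $\Phi(w)\ge\Phi(p')$ for all $w\in\partial Q\cup S_1\cup S_2$, so \eqref{eq:recenter} gives $\Phi_{p',\theta}\ge0$ on this whole set. We move to $p'$ and keep the two strips adjacent to the cut through $p'$. This is why there are two cuts: with one cut, $p'$ would lie on the boundary of both pieces.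

\begin{example}\label{ex:line}
The rule makes sense on the line, with intervals for rectangles and points for cuts. Take $f(x)=\frac12(x-5)^2$, $\theta=1$, $Q=[0,9]$, $p=2$. Then $\Phi_{2,1}(0)=10$ and $\Phi_{2,1}(9)=\frac{21}2$, so $(Q,p)$ is a $1$-trap. At the cuts $3$ and $6$ we find $\Phi_{2,1}(3)=2-\frac92+1=-\frac32$ and $\Phi_{2,1}(6)=\frac12-\frac92+4=0$; we move to $3$ and keep $[0,6]$. At the cuts $2$ and $4$ we find $\Phi_{3,1}(2)=\frac72$ and $\Phi_{3,1}(4)=\frac12-2+1=-\frac12$; we move to $4$ and keep $[2,6]$. At the cuts $\frac{10}3$ and $\frac{14}3$ we find $\Phi_{4,1}(\frac{10}3)=\frac{14}9$ and $\Phi_{4,1}(\frac{14}3)=\frac29$; we stay at $4$ and may keep $[2,\frac{14}3]$. The minimizer $5$ has been discarded. What the trap retains is the point $4$, where $|f'|=1=\theta$.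
\end{example}

\section{Cutting a trap with approximate values}\label{sec:cut}

In practice we know $f$ only at finitely many points of the cuts, and only up to an additive error $\eta$. The inequality $\Phi\ge0$ on the new boundary is then certified only up to a multiple of $\eta$. By \eqref{eq:tilt}, a deficit $3\eta$ at a point $w$ is repaired by raising the slope by $3\eta/|w-p|$. This is affordable exactly when the new boundary is far from the new center, at distance comparable to the size $L$ of the rectangle, and when $\eta$ is small compared with $\varepsilon L$. The two cuts guarantee the first condition in both branches of the rule.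

After a translation and possibly an exchange of coordinates, which preserve distances and smoothness, write $Q=[0,L]\times[0,b]$. Put
\[
S_i=\{iL/3\}\times[0,b]\ \ (i=1,2),\qquad Q^{\ell}=[0,\tfrac{2L}3]\times[0,b],\qquad Q^{r}=[\tfrac L3,L]\times[0,b],
\]
so that $\partial Q^\ell\subset\partial Q\cup S_2$ and $\partial Q^r\subset\partial Q\cup S_1$; see Figure~\ref{fig:cut}. A finite set $V\subset S_1\cup S_2$ is an \emph{$h$-net} if every point of $S_i$ lies on a segment $[v_0,v_1]\subset S_i$ with $v_0,v_1\in V$ and $|v_0-v_1|\le h$. Its points are called \emph{nodes}.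

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,0) rectangle (6,4);
\draw[thick,->] (2,1.5) -- (2,3.9);
\draw[thick,->] (2,1.5) -- (2,0.1);
\draw[thick,->] (4,1.5) -- (4,3.9);
\draw[thick,->] (4,1.5) -- (4,0.1);
\draw[thick,->] (2.8,1.5) -- (2.1,1.5);
\draw[thick,->] (2.8,1.5) -- (3.9,1.5);
\foreach \y in {0,0.3,0.6,0.9,1.2,1.5,2,2.5,3,3.5,4} {\fill (2,\y) circle (1.4pt); \fill (4,\y) circle (1.4pt);}
\fill (2.8,1.5) circle (2.2pt) node[above] {$p$};
\node[left] at (2,1.5) {$q_1$};
\node[right] at (4,1.5) {$q_2$};
\node[above] at (2,4) {$S_1$};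
\node[above] at (4,4) {$S_2$};
\draw[<->] (0,-0.4) -- (4,-0.4);
\node[left] at (0,-0.4) {$Q^{\ell}$};
\draw[<->] (2,-0.8) -- (6,-0.8);
\node[right] at (6,-0.8) {$Q^{r}$};
\end{tikzpicture}
\caption{One stage. The segments $S_1,S_2$ cut the rectangle into thirds across its longer side; the next rectangle is the left two thirds $Q^\ell$ or the right two thirds $Q^r$. The difference $f(v)-f(p)$ is needed at the nodes $v$ (small dots). With a gradient oracle it is estimated by integrating along the six arrows: from $p$ to $q_i$, then from $q_i$ up or down $S_i$.}\label{fig:cut}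
\end{figure}

\medskip
\noindent\textbf{Cut rule.} The input is $Q$, a point $p\in Q$, numbers $\theta,\eta>0$, a net $V$, and numbers $\hat F(v)$, $v\in V$, meant to approximate $f(v)-f(p)$. Let
\[
m=\min_{v\in V}\big[\hat F(v)+\theta|v-p|\big],
\]
attained at $v^*$, with ties broken by a fixed rule.
\begin{itemize}
\item \emph{Move}, if $m<-\eta$: set $p'=v^*$, and $Q'=Q^\ell$ if $v^*\in S_1$, $Q'=Q^r$ if $v^*\in S_2$.
\item \emph{Stay}, if $m\ge-\eta$: set $p'=p$, and $Q'=Q^\ell$ if the first coordinate of $p$ is at most $L/2$, $Q'=Q^r$ otherwise.
\end{itemize}
Whatever the numbers $\hat F(v)$ are, $p'\in Q'$: in a move because $S_1\subset Q^\ell$ and $S_2\subset Q^r$, in a stay because $Q^\ell$ and $Q^r$ contain the left and the right half of $Q$. The threshold is $-\eta$ rather than $0$ so that a move happens only when the true value $\Phi_{p,\theta}(v^*)$ is negative.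

\begin{proposition}\label{prop:cut}
Let $f$ be $1$-smooth, $(Q,p)$ a $\theta$-trap and $V$ an $h$-net. Assume
\begin{equation}\label{eq:mesh}
\frac{\theta h}2+\frac{h^2}8\le\eta
\end{equation}
and $|\hat F(v)-(f(v)-f(p))|\le\eta$ for all $v\in V$. Then the output $(Q',p')$ of the cut rule is a $\theta'$-trap with $\theta'=\theta+18\eta/L$.
\end{proposition}

\begin{proof}
Write $\Phi=\Phi_{p,\theta}$. The accuracy assumption says that $\hat F(v)+\theta|v-p|$ is within $\eta$ of $\Phi(v)$, so
\begin{equation}\label{eq:nodes}
\Phi(v)\ge m-\eta\ \text{ for all }v\in V,\qquad\Phi(v^*)\le m+\eta .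
\end{equation}

\emph{From the nodes to the cuts.} A trap requires a lower bound at every boundary point, so we must bound how far $\Phi$ can dip between nodes. The function $g=f-\frac12|\cdot|^2$ satisfies $\langle\nabla g(x)-\nabla g(y),x-y\rangle\le|x-y|^2-|x-y|^2=0$ by smoothness. Its derivative along any line is therefore nonincreasing, and $g$ is concave. Let $w=(1-t)v_0+tv_1$ with $t\in[0,1]$, nodes $v_0,v_1$ and $\delta=|v_0-v_1|\le h$. Concavity of $g$ and the identity $(1-t)|v_0|^2+t|v_1|^2-|w|^2=t(1-t)\delta^2$ give
\[
f(w)\ge(1-t)f(v_0)+tf(v_1)-\tfrac12t(1-t)\delta^2\ge(1-t)f(v_0)+tf(v_1)-\tfrac{h^2}8 .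
\]
From $|v_0-p|\le|w-p|+t\delta$ and $|v_1-p|\le|w-p|+(1-t)\delta$ we get
\[
|w-p|\ge(1-t)|v_0-p|+t|v_1-p|-2t(1-t)\delta\ge(1-t)|v_0-p|+t|v_1-p|-\tfrac h2 .
\]
Adding $\theta$ times the second inequality to the first and subtracting $f(p)$, we find $\Phi(w)\ge(1-t)\Phi(v_0)+t\Phi(v_1)-\frac{h^2}8-\frac{\theta h}2$. With \eqref{eq:nodes} and \eqref{eq:mesh},
\begin{equation}\label{eq:cuts}
\Phi(w)\ge m-2\eta\qquad\text{for all }w\in S_1\cup S_2 .
\end{equation}

\emph{Stay.} Here $p'=p$ and $m\ge-\eta$. Let $x\in(0,L)$ be the first coordinate of $p$. If $x\le L/2$, then $Q'=Q^\ell$, the point $p\in\operatorname{int}Q$ has $x<2L/3$ and so lies in $\operatorname{int}Q'$, and the new boundary $S_2$ is at distance $2L/3-x\ge L/6$ from $p$. If $x>L/2$, then $Q'=Q^r$, $x>L/3$, and the new boundary $S_1$ is at distance $x-L/3>L/6$. On $\partial Q$ we have $\Phi_{p,\theta'}\ge\Phi\ge0$ by \eqref{eq:tilt}. For $w$ on the new boundary, \eqref{eq:tilt} and \eqref{eq:cuts} give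
\[
\Phi_{p,\theta'}(w)\ge-3\eta+\frac{18\eta}L\cdot\frac L6=0 .
\]

\emph{Move.} Here $p'=v^*$ and $m<-\eta$, so $\Phi(p')\le m+\eta<0$ by \eqref{eq:nodes}. Since $\Phi\ge0$ on $\partial Q$, the point $p'$ is not on $\partial Q$, that is, it is not an endpoint of its cut. As $S_1\cap\operatorname{int}Q\subset\operatorname{int}Q^\ell$ and $S_2\cap\operatorname{int}Q\subset\operatorname{int}Q^r$, we have $p'\in\operatorname{int}Q'$. For $w\in\partial Q$, \eqref{eq:tilt} and \eqref{eq:recenter} give $\Phi_{p',\theta'}(w)\ge\Phi_{p',\theta}(w)\ge\Phi(w)-\Phi(p')>0$. The rest of $\partial Q'$ lies on the cut that does not contain $p'$, whose points $w$ have $|w-p'|\ge L/3$. There \eqref{eq:recenter} and \eqref{eq:cuts} give $\Phi_{p',\theta}(w)\ge(m-2\eta)-(m+\eta)=-3\eta$, and so $\Phi_{p',\theta'}(w)\ge-3\eta+\frac{18\eta}L\cdot\frac L3>0$.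
\end{proof}

\section{The iteration, and the case of a value oracle}\label{sec:scheme}

We iterate the cut rule, always cutting across the longer side (the horizontal side in case of a tie). Start from $Q_0=[-4/\varepsilon,4/\varepsilon]^2$, $p_0=0$, $\theta_0=\varepsilon/4$. Each stage multiplies the longer side by $2/3$, so two stages turn a square into a square $2/3$ as large. The shape of $Q_k$ does not depend on $f$, and its longer side is
\[
L_k=\frac8\varepsilon\Big(\frac23\Big)^{\lfloor k/2\rfloor}.
\]
Let $K$ be the least $k$ with $L_k\le2^{-3/2}\varepsilon$. This inequality reads $(3/2)^{\lfloor k/2\rfloor}\ge2^{9/2}\varepsilon^{-2}$, so $K=2\lceil\log_{3/2}(2^{9/2}\varepsilon^{-2})\rceil=O(\log(1/\varepsilon))$.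

Stage $k$ raises the slope by $18\eta_k/L_k$, and the increments must add up to less than $\varepsilon/4$. We therefore take a summable sequence that decays only polynomially, so that the higher relative accuracy of later stages is paid for by the geometric decay of $L_k$: for $0\le k<K$,
\[
a_k=\frac1{120(k+1)^2},\qquad\eta_k=a_k\varepsilon L_k,\qquad\theta_{k+1}=\theta_k+\frac{18\eta_k}{L_k}=\theta_k+18a_k\varepsilon .
\]
Since $18\sum_{k\ge0}a_k=\frac{18}{120}\cdot\frac{\pi^2}6<\frac14$, we have $\theta_k<\varepsilon/2$ for all $k\le K$.

\medskip
\noindent\textbf{Scheme.} Fix integers $n_k\ge1$. At stage $k=0,\dots,K-1$, write $Q_k=[0,L_k]\times[0,b]$ with $b\le L_k$ as in Section~\ref{sec:cut}. Let $q_i\in S_i$ be the point with the same second coordinate as $p_k$. Divide each of the four segments from $q_i$ to the upper and lower endpoints of $S_i$ into $n_k$ equal parts, and let $V_k$ be the set of all division points, endpoints included. Obtain numbers $\hat F_k(v)$, $v\in V_k$, from the oracle, and let $(Q_{k+1},p_{k+1})$ be the output of the cut rule with input $Q_k,p_k,\theta_k,\eta_k,V_k,\hat F_k$. After the last stage,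 output $p_K$.

\medskip
Since $p_k\in Q_k$ at every stage, the scheme is well defined whatever the oracle answers. We say that stage $k$ is \emph{accurate} if $|\hat F_k(v)-(f(v)-f(p_k))|\le\eta_k$ for all $v\in V_k$.

\begin{proposition}\label{prop:scheme}
Let $f\in\mathcal{F}_2$ and suppose that for all $k<K$
\begin{equation}\label{eq:n}
n_k\ge\frac1{2a_k}=60(k+1)^2,\qquad n_k^2\ge\frac{L_k}{4a_k\varepsilon}=30(k+1)^2\frac{L_k}\varepsilon .
\end{equation}
If all stages are accurate, then $|\nabla f(p_K)|<\varepsilon$.
\end{proposition}

\begin{proof}
The four segments have length at most $b\le L_k$ and cover $S_1\cup S_2$, so $V_k$ is an $h$-net with $h=L_k/n_k$. By $\theta_k<\varepsilon/2$ and \eqref{eq:n},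
\[
\frac{\theta_kh}2+\frac{h^2}8\le\frac{\varepsilon L_k}{4n_k}+\frac{L_k^2}{8n_k^2}\le\frac{a_k\varepsilon L_k}2+\frac{a_k\varepsilon L_k}2=\eta_k,
\]
which is \eqref{eq:mesh}. Lemma~\ref{lem:initial}, Proposition~\ref{prop:cut} and induction show that $(Q_K,p_K)$ is a $\theta_K$-trap. By Lemma~\ref{lem:trap} there is $z\in Q_K$ with $|\nabla f(z)|\le\theta_K<\varepsilon/2$. Since $|p_K-z|\le\sqrt2L_K\le\varepsilon/2$, smoothness gives $|\nabla f(p_K)|<\varepsilon$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:values}]
Run the scheme with $n_k=\big\lceil60(k+1)^2+(k+1)\sqrt{30L_k/\varepsilon}\,\big\rceil$, which satisfies \eqref{eq:n}, and with $\hat F_k(v)=f(v)-f(p_k)$ computed from value queries at $p_k$ and at the at most $4n_k+2$ nodes. The algorithm is deterministic and every stage is accurate, so Proposition~\ref{prop:scheme} gives $|\nabla f(p_K)|<\varepsilon$. Stage $k$ uses at most $4n_k+3\le7n_k$ queries. Since $\sqrt{30L_k/\varepsilon}=\sqrt{240}\,\varepsilon^{-1}(2/3)^{\lfloor k/2\rfloor/2}$,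
\[
\sum_{k<K}n_k\le K+60K^3+\frac{\sqrt{240}}\varepsilon\sum_{k\ge0}(k+1)\Big(\frac23\Big)^{\lfloor k/2\rfloor/2}.
\]
The series converges, and $K^3=O\big((1+\log(1/\varepsilon))^3\big)=O(1/\varepsilon)$ on $(0,1)$. The total is $O(1/\varepsilon)$.
\end{proof}

\section{Values along a segment from gradients}\label{sec:sampling}

With a gradient oracle, $f(v)-f(p)$ is an integral of a $1$-Lipschitz function along a path from $p$ to $v$, and at the first stage we need it to accuracy of order $1$ over lengths of order $1/\varepsilon$.

Deterministic quadrature is too expensive. Consider $1$-smooth functions on $\mathbb{R}$ and a deterministic procedure that estimates $f(\ell)-f(0)$ from $n$ values of $f'$. Answer every query by $0$, and let $Z$ be the set of points queried. Both $f'=\operatorname{dist}(\cdot,Z)$ and $f'=-\operatorname{dist}(\cdot,Z)$ are $1$-Lipschitz and consistent with the answers. The set where $\operatorname{dist}(\cdot,Z)\le r$ has measure at most $2nr$, so $\int_0^\ell\operatorname{dist}(t,Z)\,dt\ge\int_0^{\ell/(2n)}(\ell-2nr)\,dr=\ell^2/(4n)$. The estimate is thus wrong by at least $\ell^2/(4n)$ for one of the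 two functions, and $\ell\approx1/\varepsilon$ with error of order $1$ forces $n$ of order $\varepsilon^{-2}$.

In this example the errors on the $n$ cells, each of order $(\ell/n)^2$, all have the same sign. If instead we sample one uniform point in each cell, the errors have the same size but are independent and centered, so they add up to order $\sqrt n\,(\ell/n)^2=\ell^2/n^{3/2}$. The stratification matters: for $f'(t)=t$, averaging $\ell f'(U)$ over $n$ points uniform on the whole of $[0,\ell]$ has standard deviation $\ell^2/\sqrt{12n}$, worse than the deterministic rate.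

We need the values at all $n$ nodes at once. Chebyshev's inequality with a union bound over the nodes would lose a factor $n$ in the failure probability and bring back $n\approx\ell^2/\eta$. Since the errors at successive nodes are the partial sums of one sequence, the loss is avoided by \emph{Kolmogorov's maximal inequality}: if $Y_1,\dots,Y_n$ are independent, centered and square integrable, then for $\lambda>0$
\[
\Pr\Big(\max_{j\le n}\Big|\sum_{i\le j}Y_i\Big|\ge\lambda\Big)\le\frac1{\lambda^2}\sum_{i\le n}\operatorname{Var}Y_i .
\]

\begin{lemma}\label{lem:segment}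
Let $f$ be $1$-smooth, $u$ a point, $e$ a unit vector, $\ell\ge0$, $n\ge1$ and $h=\ell/n$. Put $u_j=u+jhe$ for $0\le j\le n$. Let $t_1,\dots,t_n$ be independent with $t_j$ uniform on $[(j-1)h,jh]$, and let $X_j=h\langle\nabla f(u+t_je),e\rangle$. Then for every $\lambda>0$
\[
\Pr\Big(\max_{0\le j\le n}\Big|\sum_{i\le j}X_i-\big(f(u_j)-f(u)\big)\Big|\ge\lambda\Big)\le\frac{\ell^4}{12\,n^3\lambda^2}.
\]
\end{lemma}

\begin{proof}
If $\ell=0$, all $X_j$ vanish and all $u_j$ equal $u$, so the probability is $0$. Let $\ell>0$ and $\phi(t)=\langle\nabla f(u+te),e\rangle$, the derivative of $t\mapsto f(u+te)$. It is $1$-Lipschitz, as $|\phi(t)-\phi(t')|\le|\nabla f(u+te)-\nabla f(u+t'e)|\le|t-t'|$. We have $\mathbb{E}X_j=\int_{(j-1)h}^{jh}\phi(t)\,dt=f(u_j)-f(u_{j-1})$, so the quantity under the maximum is $|\sum_{i\le j}(X_i-\mathbb{E}X_i)|$. With $t_j'$ an independent copy of $t_j$,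
\[
\operatorname{Var}\phi(t_j)=\tfrac12\mathbb{E}\big(\phi(t_j)-\phi(t_j')\big)^2\le\tfrac12\mathbb{E}(t_j-t_j')^2=\operatorname{Var}t_j=\frac{h^2}{12}.
\]
Hence $\operatorname{Var}X_j\le h^4/12$, and Kolmogorov's inequality bounds the probability by $nh^4/(12\lambda^2)=\ell^4/(12n^3\lambda^2)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection{The algorithm}

By Lemma~\ref{lem:segment}, accuracy $\eta_k=a_k\varepsilon L_k$ on segments of length at most $L_k$ fails with probability of order $L_k^2/(n_k^3a_k^2\varepsilon^2)$. To make these probabilities summable we run the scheme of Section~\ref{sec:scheme} with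
\[
n_k=\Big\lceil150(k+1)^2(L_k/\varepsilon)^{2/3}\Big\rceil .
\]
At stage $k$ consider the six directed segments of Figure~\ref{fig:cut}: for $i=1,2$, from $p_k$ to $q_i$, from $q_i$ to the upper endpoint of $S_i$, and from $q_i$ to the lower endpoint of $S_i$. All have length at most $L_k$. On each, with fresh randomness, make the $n=n_k$ queries of Lemma~\ref{lem:segment}; if the segment is a single point, take any unit vector $e$ and query that point $n_k$ times. For a node $v=u_j$ on a vertical segment starting at $q_i$, let $\hat F_k(v)$ be the full sum $\sum_{s\le n}X_s$ along the segment from $p_k$ to $q_i$, plus the partial sum $\sum_{s\le j}X_s$ along the vertical segment. The upward and downward segments on $S_i$ share only $q_i$, where both partial sums vanish, so $\hat F_k$ is well defined. The $6n_k$ query points depend only on $(Q_k,p_k)$ and the fresh randomness. Each stage is therefore one round, and there are $K=O(\log(1/\varepsilon))$ rounds.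

\subsection{Correctness}

\emph{Condition \eqref{eq:n} holds.} For $k<K$ we have $L_k/\varepsilon>2^{-3/2}$. Then $(L_k/\varepsilon)^{2/3}>\frac12$ gives $n_k\ge75(k+1)^2$, and $(L_k/\varepsilon)^{1/3}>2^{-1/2}$ gives
\[
n_k^2\ge22500(k+1)^4(L_k/\varepsilon)^{1/3}\,\frac{L_k}\varepsilon\ge30(k+1)^2\frac{L_k}\varepsilon .
\]

\emph{All stages are accurate with probability at least $0.98$.} Condition on the stages before $k$, which fixes the six segments. Apply Lemma~\ref{lem:segment} to each with $\lambda=\eta_k/2$; it does not require $(Q_k,p_k)$ to be a trap. If none of the six bad events occurs, then for a node $v\in S_i$ the estimates of $f(q_i)-f(p_k)$ and of $f(v)-f(q_i)$ each have error below $\eta_k/2$, so stage $k$ is accurate. The conditional probability that it is not accurate is at most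
\[
6\cdot\frac{L_k^4}{3n_k^3\eta_k^2}=\frac{2(L_k/\varepsilon)^2}{n_k^3a_k^2}\le\frac{2\cdot120^2(k+1)^4}{150^3(k+1)^6}\le\frac{0.0086}{(k+1)^2}.
\]
The same bound holds unconditionally, and the sum over $k$ is at most $0.0086\cdot\frac{\pi^2}6<0.02$. By Proposition~\ref{prop:scheme}, $|\nabla f(p_K)|<\varepsilon$ with probability at least $0.98$.

\subsection{Number of queries}

The numbers $K$ and $n_k$ depend only on $\varepsilon$, so every run makes exactly $T=\sum_{k<K}6n_k$ queries. For $x\ge75$ we have $\lceil x\rceil\le\frac{76}{75}x$, and $150(k+1)^2(L_k/\varepsilon)^{2/3}\ge75$ for $k<K$ as above. Moreover $(L_k/\varepsilon)^{2/3}=4\varepsilon^{-4/3}\rho^{\lfloor k/2\rfloor}$ with $\rho=(2/3)^{2/3}$, and $\rho<0.764$ because $0.764^3>4/9$. Grouping the stages $k=2j$ and $k=2j+1$ and using $6\cdot\frac{76}{75}\cdot150\cdot4=3648$,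
\[
T\le3648\,\varepsilon^{-4/3}\sum_{j\ge0}\rho^j\big[(2j+1)^2+(2j+2)^2\big]=3648\,\varepsilon^{-4/3}\sum_{j\ge0}\rho^j(8j^2+12j+5).
\]
The last sum equals
\[
\frac{8\rho(1+\rho)}{(1-\rho)^3}+\frac{12\rho}{(1-\rho)^2}+\frac5{1-\rho}.
\]
It increases with $\rho$, and at $\rho=0.764$ the three terms are below $821$, $165$ and $22$, so the sum is below $1010$. Thus $T<3648\cdot1010\,\varepsilon^{-4/3}<4\cdot10^6\varepsilon^{-4/3}$. This proves Theorem~\ref{thm:main}.\hfill$\square$

\subsection{Consequences and the role of the dimension}

\begin{corollary}\label{cor:general}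
\begin{enumerate}
\item[(a)] For functions on $\mathbb{R}^2$ with $\beta$-Lipschitz gradient and gap at most $\Delta$, and $0<\varepsilon<\sqrt{\beta\Delta}$, a randomized algorithm finds an $\varepsilon$-stationary point with probability at least $0.98$ using $O\big((\beta\Delta/\varepsilon^2)^{2/3}\big)$ gradient queries.
\item[(b)] For $\delta\in(0,1/2]$, a randomized algorithm finds an $\varepsilon$-stationary point of every $f\in\mathcal{F}_2$ with probability at least $1-\delta$ using $O(\varepsilon^{-4/3}\log(1/\delta))$ gradient queries.
\end{enumerate}
\end{corollary}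

\begin{proof}
(a) Apply Theorem~\ref{thm:main} to the function $g$ of \eqref{eq:rescale} with target $\varepsilon/\sqrt{\beta\Delta}$; one query to $\nabla f$ answers one query to $\nabla g$. (b) One extra query at the output decides whether it is $\varepsilon$-stationary. Repeat the algorithm independently $r=\lceil\log(1/\delta)\rceil$ times and return an output that passes the test, if there is one. All runs fail with probability at most $0.02^r\le e^{-r}\le\delta$.
\end{proof}

In the setting of (a), deterministic first-order algorithms have complexity $\Theta(\beta\Delta/\varepsilon^2)$, by facts (i) and (iii) and the rescaling \eqref{eq:rescale}. Fact (iii) passes to the plane because an algorithm for $\mathcal{F}_2$, run on $f(x_1,x_2)=f_1(x_1)$ with answers $(f_1'(x_1),0)$, is an algorithm for $\mathcal{F}_1$ with the same budget. Randomness is therefore essential in Theorem~\ref{thm:main}, and it enters only through Lemma~\ref{lem:segment}.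

\begin{remark}
Dimension two is used in one place: the cuts are segments. The nodes then lie along paths, one sequence of samples serves all nodes of a path, and the maximal inequality controls them together. In $\mathbb{R}^3$ a cut is a two-dimensional face with sides of order $L$. Condition \eqref{eq:mesh} requires $h^2\le8\eta$, hence a number of nodes of order at least $L^2/\eta\ge L/\varepsilon$, which is $\varepsilon^{-2}$ at the first stage. An implementation that spends a query per node gains nothing over gradient descent there.
\end{remark}

\section{The lower bound}\label{sec:lower}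

Section~\ref{sec:oned} showed that on the line the set where $f'>-\varepsilon$ occupies measure at least $\sqrt2$ in a window of length $2/\varepsilon$. The hard functions make this sharp up to constants: $f'$ equals $-\varepsilon$ except on one interval of length $2$ per period $1/\varepsilon$, where a bump of area $1$ restores the height lost. The position of the bump is random, and a query that misses it returns a fixed answer.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
\emph{The functions.} Let $P=1/\varepsilon\ge2$ and $\tau(x)=\max\big(0,1-\operatorname{dist}(x,1+P\mathbb{Z})\big)$. This function is $P$-periodic and $1$-Lipschitz, and it is positive exactly on the intervals $(jP,jP+2)$, $j\in\mathbb{Z}$. These are disjoint because $P\ge2$, which is where $\varepsilon\le1/2$ is used. So $\tau$ consists of one triangle of base $2$ and height $1$ per period, and its integral over a period is $1$. For $s\in[0,P)$ let $f_s:\mathbb{R}\to\mathbb{R}$ be an antiderivative of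
\[
f_s'(x)=-\varepsilon+\tau(x-s).
\]
Then $f_s'$ is $1$-Lipschitz and $P$-periodic with $\int_0^Pf_s'=-\varepsilon P+1=0$, so $f_s$ is $P$-periodic and attains its infimum at some $y\in[0,P]$. Since $f_s'\ge-\varepsilon$, we get $f_s(0)-f_s(y)=-\int_0^yf_s'\le\varepsilon P=1$. On $\mathbb{R}^d$ put $F_s(x)=f_s(x_1)$. Then $\nabla F_s(x)=f_s'(x_1)e_1$, with $e_1$ the first coordinate vector, and $F_s\in\mathcal{F}_d$.

For $x\in\mathbb{R}^d$ let $B(x)=\{s\in[0,P):(x_1-s)\bmod P\in(0,2)\}$. The map $s\mapsto(x_1-s)\bmod P$ preserves Lebesgue measure on $[0,P)$, so $B(x)$ has measure $2$. If $s\notin B(x)$, then $\nabla F_s(x)=-\varepsilon e_1$ has norm exactly $\varepsilon$, and $x$ is not $\varepsilon$-stationary for $F_s$.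

\emph{The reference run.} Fix the randomness $\omega$ of the algorithm and answer every query by $-\varepsilon e_1$. For any $t\le T$ queries, the sets $B(x)$ cover measure at most $2T<P$, so some $s$ avoids them all, and the first $t$ steps are the first $t$ steps of a genuine run on $F_s$. The reference run is therefore well defined and stops after at most $T$ queries. Let $Z(\omega)$ be the set of its queries and its output; it has at most $T+1$ points and does not depend on $s$. Call $(s,\omega)$ \emph{hidden} if $s\notin B(x)$ for all $x\in Z(\omega)$. For a hidden pair, induction on the queries shows that the run on $F_s$ with randomness $\omega$ coincides with the reference run, since each query receives the answer $-\varepsilon e_1$. Its output lies in $Z(\omega)$ and is not $\varepsilon$-stationary.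

\emph{Averaging.} Let $s$ be uniform on $[0,P)$ and independent of $\omega$. For each $\omega$, the pair $(s,\omega)$ is hidden with probability at least $1-2(T+1)/P=1-2(T+1)\varepsilon$ over $s$, and this number exceeds $\frac13$ because $T+1<\frac1{3\varepsilon}$. By Fubini's theorem, the average over $s$ of the probability over $\omega$ that $(s,\omega)$ is hidden exceeds $\frac13$. Hence for some $s$ the output on $F_s$ is not $\varepsilon$-stationary with probability greater than $\frac13$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{CBS}
Sinho Chewi, S\'ebastien Bubeck, Adil Salim,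
\emph{On the complexity of finding stationary points of smooth functions in one dimension},
arXiv:2209.07513 (2022).

\end{thebibliography}
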